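\title{The weak parallelization of the infinite pigeonhole principle does not reduce to its stable form}

\begin{abstract}
The weak parallelization of a problem takes a sequence of instances and asks for solutions to infinitely many of them. We show that the weak parallelization of $\mathsf{RT}^1_2$, the infinite pigeonhole principle for two colors, is not computably reducible to the weak parallelization of its stable form $\mathsf{SRT}^1_\ell$ for any number $\ell$ of colors, nor to any finite product of such problems. One computable instance witnesses all of these non-reductions. It is coded by two disjoint $\Sigma^0_2$ sets, built by reserving finitely many numbers through a compactness argument before a $\Delta^0_2$ partition reveals itself. We also show that the separation disappears if the weak parallelization of $\mathsf{SRT}^1_\ell$ is replaced by the full one, or if the number of colors is allowed to grow.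
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{problem} is a partial multivalued function $P\colon\subseteq\mathbb N^{\mathbb N}\rightrightarrows\mathbb N^{\mathbb N}$. The elements of $\operatorname{dom}P$ are its \emph{instances}, and the elements of $P(p)$ are the \emph{solutions} of $p$. Sets are identified with their characteristic functions, $\langle\cdot,\cdot\rangle$ is a fixed computable bijection $\mathbb N^2\to\mathbb N$, and a sequence of functions $c_0,c_1,\dots$ is coded by the single function $\langle c_0,c_1,\dots\rangle\colon\langle n,x\rangle\mapsto c_n(x)$. We write $k=\{0,\dots,k-1\}$.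

A problem $P$ is \emph{computably reducible} to $Q$, written $P\le_{\mathrm c}Q$, if every instance $p$ of $P$ computes an instance $q$ of $Q$ such that, for every solution $s$ of $q$, some solution of $p$ is computable from $p\oplus s$. No uniformity is required, so $\le_{\mathrm c}$ compares the Turing degrees of solutions. The relation is transitive: if $p$ computes $q$, $q$ computes $r$, and $t$ solves $r$, then $q\oplus t$ computes a solution $s$ of $q$, and $p\oplus s\le_T p\oplus t$ computes a solution of $p$.

For $k\ge1$ we consider two forms of the infinite pigeonhole principle.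
\begin{itemize}
\item $\mathsf{RT}^1_k$: an instance is a coloring $c\colon\mathbb N\to k$, and a solution is an infinite set $H\subseteq\mathbb N$ on which $c$ is constant.
\item $\mathsf{SRT}^1_k$: the restriction of $\mathsf{RT}^1_k$ to \emph{stable} colorings, that is, to colorings that are eventually constant.
\end{itemize}
Computable reducibility does not distinguish these problems, because $c$ computes the solution $c^{-1}(i)$ for any color $i$ that occurs infinitely often. What differs is the cost of \emph{finding} such an $i$: for a stable coloring it is a limit, while in general ``$i$ occurs infinitely often'' is a $\forall\exists$ statement about $c$. This cost shows up in the degrees of solutions once many instances are given at the same time. There are two ways to do this, with the same instances, namely all sequences $\langle p_0,p_1,\dots\rangle$ with $p_n\in\operatorname{dom}P$ for every $n$.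
\begin{itemize}
\item The \emph{parallelization} $\widehat P$ has as solutions all $\langle y_0,y_1,\dots\rangle$ with $y_n\in P(p_n)$ for every $n$.
\item The \emph{weak parallelization} $\widetilde P$, for a problem whose solutions are sets, has as solutions all sets $\bigcup_{n\in A}\{\langle n,x\rangle:x\in Y_n\}$, where $A\subseteq\mathbb N$ is infinite and $Y_n\in P(p_n)$ for each $n\in A$.
\end{itemize}
Thus $\widetilde P$ solves infinitely many of the given instances, and the solution chooses which.

Weak parallelizations arise from two combinatorial problems. Let $\mathcal E$ be the equivalence relation with countably infinitely many classes, each countably infinite, and let $\mathrm{Ind}\,\mathcal E_k$ be its indivisibility problem: given a presentation of $\mathcal E$ and a $k$-coloring of its domain, find a monochromatic subset inducing a copy of $\mathcal E$. If the classes are the columns of $\mathbb N^2$, the coloring is a sequence of instances of $\mathsf{RT}^1_k$, and a monochromatic copy of $\mathcal E$ solves infinitely many of them, all in the same color. Let $\mathsf{SRT}^2_k$ be stable Ramsey's theorem for pairs: given a $k$-coloring $f$ of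 the two-element subsets of $\mathbb N$ such that for each $x$ the color $f(\{x,y\})$ is constant for all large $y$, find an infinite set all of whose pairs have the same color. For $k\ge2$ one has \cite{Gill}
\begin{equation}\label{eq:gill}
\mathrm{Ind}\,\mathcal E_k\equiv_{\mathrm c}\widetilde{\mathsf{RT}^1_k}\qquad\text{and}\qquad \mathsf{SRT}^2_k\equiv_{\mathrm c}\widetilde{\mathsf{SRT}^1_k}.
\end{equation}
Since $\widetilde{\mathsf{SRT}^1_k}$ is a restriction of $\widetilde{\mathsf{RT}^1_k}$, we have $\widetilde{\mathsf{SRT}^1_k}\le_{\mathrm c}\widetilde{\mathsf{RT}^1_k}$. The question answered here, which comes from Gill's paper \cite{Gill}, is the converse: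
\begin{center}
\emph{for $k\ge2$, is $\widetilde{\mathsf{RT}^1_k}\le_{\mathrm c}\widetilde{\mathsf{SRT}^1_k}$?}
\end{center}

For the full parallelizations the corresponding reduction fails for a crude reason: $\widehat{\mathsf{RT}^1_2}$ has a computable instance with no solution computable in $\emptyset'$ (Remark~\ref{rem:full}). For the weak ones this obstruction is absent, and two close relatives of $\widetilde{\mathsf{SRT}^1_k}$ do solve $\widetilde{\mathsf{RT}^1_k}$.

\begin{theorem}\label{thm:upper}
Let $k\ge1$.
\begin{enumerate}
\item Every instance $c$ of $\widetilde{\mathsf{RT}^1_k}$ has a solution computable in $c'$.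
\item $\widetilde{\mathsf{RT}^1_k}\le_{\mathrm c}\widehat{\mathsf{SRT}^1_2}$.
\item $\widetilde{\mathsf{RT}^1_k}\le_{\mathrm c}Q$, where $Q$ is the variant of the weak parallelization of the stable pigeonhole principle in which the $n$-th coloring is a stable coloring with $2^n$ colors.
\end{enumerate}
\end{theorem}

One might therefore expect a positive answer. The answer is negative, in a strong form.

\begin{theorem}\label{thm:main}
There is a computable instance $p$ of $\widetilde{\mathsf{RT}^1_2}$ such that, for every $\ell\ge1$, every computable instance $q$ of $\widetilde{\mathsf{SRT}^1_\ell}$ has a solution that computes no solution of $p$.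
\end{theorem}

By Theorem~\ref{thm:upper}, the separation cannot come from an instance without $\Delta^0_2$ solutions, and both the weak parallelization and the uniform bound $\ell$ on the number of colors are essential to it. For the following consequences, recall that the product $P_1\times\dots\times P_r$ has as instances the tuples $(p^1,\dots,p^r)$ with $p^t\in\operatorname{dom}P_t$, and as solutions the tuples $(y^1,\dots,y^r)$ with $y^t\in P_t(p^t)$.

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item For $j,\ell\ge1$, we have $\widetilde{\mathsf{RT}^1_j}\le_{\mathrm c}\widetilde{\mathsf{SRT}^1_\ell}$ if and only if $j=1$. In particular $\widetilde{\mathsf{SRT}^1_k}<_{\mathrm c}\widetilde{\mathsf{RT}^1_k}$ for every $k\ge2$.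
\item $\widetilde{\mathsf{RT}^1_2}\not\le_{\mathrm c}\widetilde{\mathsf{SRT}^1_{\ell_1}}\times\dots\times\widetilde{\mathsf{SRT}^1_{\ell_r}}$ for all $r,\ell_1,\dots,\ell_r\ge1$, and one computable instance $p$ witnesses this for all $r,\ell_1,\dots,\ell_r$ at once.
\item $\mathrm{Ind}\,\mathcal E_j\not\le_{\mathrm c}\mathsf{SRT}^2_\ell$ for all $j,\ell\ge2$, and $\mathsf{SRT}^2_k<_{\mathrm c}\mathrm{Ind}\,\mathcal E_k$ for every $k\ge2$.
\end{enumerate}
\end{corollary}

\begin{proof}
Let $p$ be as in Theorem~\ref{thm:main}.

(1) For $j\ge2$, $p$ is also an instance of $\widetilde{\mathsf{RT}^1_j}$, with the same solutions. An instance $q\le_T p$ of $\widetilde{\mathsf{SRT}^1_\ell}$ is computable, so it has a solution $s$ such that $p\oplus s\equiv_T s$ computes no solution of $p$. For $j=1$, the only instance has the computable solution $\mathbb N$, the set of all pairs, so any computable $q$ will do.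

(2) Given a computable instance $(q^1,\dots,q^r)$ of the product, put $q_n(x)=(q^1_n(x),\dots,q^r_n(x))$. Each $q_n$ is stable and has $\ell_1\cdots\ell_r$ possible colors, so $q=\langle q_0,q_1,\dots\rangle$ is a computable instance of $\widetilde{\mathsf{SRT}^1_{\ell_1\cdots\ell_r}}$. If $q_n$ is constant on a set then so is every $q^t_n$. Hence a solution $s$ of $q$ solves every $q^t$, and $(s,\dots,s)\equiv_T s$ solves the product instance. Some such $s$ computes no solution of $p$.

(3) This follows from (1), the equivalences \eqref{eq:gill}, and transitivity.
\end{proof}

Section~\ref{sec:sets} translates both problems into statements about infinite subsets of arithmetical sets, proves Theorem~\ref{thm:upper}, and reduces Theorem~\ref{thm:main} to the construction of two disjoint $\Sigma^0_2$ sets. Section~\ref{sec:idea} works out the idea of that construction on small cases, and Sections~\ref{sec:low}--\ref{sec:verification} carry it out.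

\section{Conventions and standard facts}\label{sec:conv}

Let $\Phi_z^Y$ be the $z$-th partial $Y$-computable function and $W_e^Y$ the $e$-th $Y$-c.e.\ set, with stage-$b$ approximation $W^Y_{e,b}$. We use the convention that $a\in W^Y_{e,b}$ implies $a<b$ and that only oracle queries below $b$ are made by stage $b$. Thus
\begin{equation}\label{eq:use}
W^Y_{e,b}\subseteq[0,b),\quad W^Y_{e,b}\subseteq W^Y_{e,b+1},\quad W_e^Y=\textstyle\bigcup_bW^Y_{e,b},\quad W^Y_{e,b}\text{ depends only on }Y\cap[0,b).
\end{equation}
For $Y\subseteq\mathbb N$ let $Y^{[n]}=\{x:\langle n,x\rangle\in Y\}$ be its $n$-th column. We write $X\subseteq^*Z$ if $X\setminus Z$ is finite. A \emph{partition} $(X_i)_{i\in I}$ of $X$ is a family of pairwise disjoint, possibly empty sets with union $X$. The following textbook facts hold relative to any oracle $Y$.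
\begin{itemize}
\item[(F1)] Every infinite $Y$-c.e.\ set has an infinite $Y$-computable subset.
\item[(F2)] A set is $\Sigma^0_2(Y)$ if and only if it is c.e.\ in the jump $Y'$, and $\Delta^0_2(Y)$ if and only if it is computable in $Y'$. A set $L$ is $\Pi^0_2(Y)$ if and only if there is a $Y$-computable relation $R$ such that $n\in L$ exactly when $R(n,t)$ holds for infinitely many $t$.
\item[(F3)] (Limit lemma.) A function $C\colon\mathbb N\to\ell$ is computable in $Y'$ if and only if $C(n)=\lim_xq_n(x)$ for a $Y$-computable sequence of stable colorings $q_n\colon\mathbb N\to\ell$.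
\item[(F4)] A \emph{$\Pi^0_1(Y)$ class} is a set of the form $\{Z\in2^{\mathbb N}:\text{no initial segment of $Z$ is in }W_e^Y\}$, where numbers code binary strings. The Low Basis Theorem of Jockusch and Soare says that every nonempty $\Pi^0_1$ class has a member $M$ that is \emph{low}, that is, $M'\le_T\emptyset'$.
\item[(F5)] (Padding.) For all $d,n$ there are infinitely many $e$ with $W_e^Y=W_d^{Y^{[n]}}$ for all $Y$.
\end{itemize}

\section{From colorings to sets}\label{sec:sets}

Up to Turing degree, a solution of a weak parallelization is a choice of infinitely many columns together with one color that is correct for all of them. For an instance $c=\langle c_0,c_1,\dots\rangle$ of $\widetilde{\mathsf{RT}^1_k}$ and $i<k$, let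
\[
L_i(c)=\{n: c_n(x)=i\text{ for infinitely many }x\}.
\]

\begin{lemma}\label{lem:translate}
Let $c$ be an instance of $\widetilde{\mathsf{RT}^1_k}$ and $L_i=L_i(c)$.
\begin{enumerate}
\item The sets $L_0,\dots,L_{k-1}$ are $\Pi^0_2(c)$ and cover $\mathbb N$. If every $c_n$ is stable, then $L_i=C^{-1}(i)$ for the function $C(n)=\lim_xc_n(x)$, and $C\le_Tc'$.
\item If $G\subseteq L_i$ is infinite, then $G\oplus c$ computes a solution of $c$.
\item If $s$ is a solution of $c$, then $s\oplus c$ computes an infinite subset of some $L_i$.
\item If $U_0,U_1$ are disjoint $\Sigma^0_2$ sets, then there is a computable instance $p$ of $\widetilde{\mathsf{RT}^1_2}$ with $L_j(p)=\mathbb N\setminus U_j$ for $j=0,1$.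
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The first sentence is (F2) and the pigeonhole principle. A stable coloring takes exactly one color infinitely often, its limit, and $C\le_Tc'$ by (F3).

(2) Take $\{\langle n,x\rangle:n\in G,\ c_n(x)=i\}$. For $n\in G$ its $n$-th column is infinite and has color $i$ under $c_n$.

(3) Let $s=\bigcup_{n\in A}\{\langle n,x\rangle:x\in Y_n\}$ and $A_i=\{n:\exists x\,(\langle n,x\rangle\in s\text{ and }c_n(x)=i)\}$. If $n\in A_i$, then $c_n$ is constantly $i$ on the infinite set $Y_n$, so $A_i\subseteq L_i$. The sets $A_i$ are finitely many and have the infinite union $A$, so some $A_i$ is infinite. It is c.e.\ in $s\oplus c$, and (F1) applies.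

(4) By (F2) fix computable $R_0,R_1$ such that $n\notin U_j$ if and only if $R_j(n,t)$ holds for infinitely many $t$. For each $n$, run through $t=0,1,\dots$, and at step $t$ write down the color $0$ if $R_0(n,t)$ holds and then the color $1$ if $R_1(n,t)$ holds. Since $n\notin U_0$ or $n\notin U_1$, the list is infinite. Let $p_n(x)$ be its $x$-th entry. Then $p=\langle p_0,p_1,\dots\rangle$ is computable, and $j$ occurs infinitely often in $p_n$ if and only if $n\notin U_j$.
\end{proof}

So, on computable instances, $\widetilde{\mathsf{RT}^1_2}$ asks for an infinite set that avoids one of two disjoint $\Sigma^0_2$ sets, and $\widetilde{\mathsf{SRT}^1_\ell}$ asks for an infinite subset of one part of a $\Delta^0_2$ partition of $\mathbb N$ into $\ell$ parts.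

\begin{remark}\label{rem:full}
For full parallelizations, $\widehat{\mathsf{RT}^1_2}\not\le_{\mathrm c}\widehat{\mathsf{SRT}^1_\ell}$ follows by diagonalization. Let $U_j=\{e:\Phi_e^{\emptyset'}(e)\text{ converges to }j\}$ and take $p$ from Lemma~\ref{lem:translate}(4). A solution $\langle Y_0,Y_1,\dots\rangle$ of $p$ for $\widehat{\mathsf{RT}^1_2}$ computes $g(n)=p_n(\min Y_n)$, and $n\notin U_{g(n)}$ for all $n$. So $g\neq\Phi_n^{\emptyset'}$ for all $n$, and $g\not\le_T\emptyset'$. But a computable instance $q$ of $\widehat{\mathsf{SRT}^1_\ell}$ has the $\emptyset'$-computable solution given by $Y_n=\{x:q_n(x)=\lim_yq_n(y)\}$.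
\end{remark}

A solution of the weak parallelization may discard the columns on which the jump cannot find a correct color. This is the content of the first part of Theorem~\ref{thm:upper}.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
(1) Let $V_i=\mathbb N\setminus L_i(c)$. These sets are $\Sigma^0_2(c)$ and $\bigcap_{i<k}V_i=\emptyset$. Let $J\subseteq k$ be of maximal size such that $V=\bigcap_{i\in J}V_i$ is infinite, where $V=\mathbb N$ if $J=\emptyset$. Then $J\ne k$; pick $i\in k\setminus J$. By maximality $V\cap V_i$ is finite, so $V\setminus V_i$ differs from the infinite $\Sigma^0_2(c)$ set $V$ in finitely many elements and is itself infinite and $\Sigma^0_2(c)$. By (F2) and (F1) it has an infinite subset $G\le_Tc'$. Now $G\subseteq L_i(c)$, and Lemma~\ref{lem:translate}(2) gives a solution computable in $G\oplus c\le_Tc'$.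

For (2) and (3) it suffices, by (1), to compute from $c$ an instance $q$ such that $c'\le_Tc\oplus s$ for every solution $s$ of $q$. Let $(c'_x)_{x\in\mathbb N}$ be a $c$-computable increasing sequence of finite sets with union $c'$.

(2) Let $q_n(x)=1$ if $n\in c'_x$ and $q_n(x)=0$ otherwise. Then $q_n$ is stable with limit $c'(n)$. An infinite set on which $q_n$ is constant has the limit color, so a solution $\langle Y_0,Y_1,\dots\rangle$ gives $c'(n)=q_n(\min Y_n)$.

(3) Let $q_n(x)=c'_x\upharpoonright n$, a binary string of length $n$, so one of $2^n$ colors. Then $q_n$ is stable with limit $c'\upharpoonright n$, and $q_n(y)=c'\upharpoonright n$ whenever $\langle n,y\rangle$ lies in a solution $s$. To compute $c'(m)$, search for $\langle n,y\rangle\in s$ with $n>m$; one exists because $s$ meets infinitely many columns.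
\end{proof}

The proof of (1) suggests an attempt at a reduction. Given a computable $p$, take an infinite $A\le_T\emptyset'$ inside some $L_i(p)$, and by (F3) let $q$ be a computable sequence of stable $2$-colorings whose limit is the characteristic function of $A$. Infinite subsets of $A$ compute solutions of $p$, but a solution of $q$ may live in the complement of $A$ and be of no use. A reduction needs a $\Delta^0_2$ partition in which infinite subsets of \emph{every} part are useful. The next theorem provides $U_0,U_1$ for which no such partition exists.

\begin{theorem}\label{thm:sets}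
There are disjoint $\Sigma^0_2$ sets $U_0,U_1$ such that for every $\ell\ge1$ and every $C\colon\mathbb N\to\ell$ with $C\le_T\emptyset'$ there are $i<\ell$ and an infinite set $G\subseteq C^{-1}(i)$ such that every infinite $G$-c.e.\ set meets both $U_0$ and $U_1$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:sets}]
Take $p$ from Lemma~\ref{lem:translate}(4). Let $q$ be a computable instance of $\widetilde{\mathsf{SRT}^1_\ell}$, let $C(n)=\lim_xq_n(x)$, and let $i$ and $G$ be given by Theorem~\ref{thm:sets}. By parts (1) and (2) of the lemma, $G\subseteq L_i(q)$ computes a solution $s$ of $q$. If $s$ computed a solution of $p$, then by part (3) $G$ would compute an infinite set disjoint from $U_0$ or from $U_1$, contrary to the choice of $G$.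
\end{proof}

\section{Reserve first, decide later}\label{sec:idea}

Write $C_i=C^{-1}(i)$. This section explains the proof of Theorem~\ref{thm:sets} on small cases; the formal argument does not depend on it.

\subsection*{One color} If $\ell=1$ we may take $G=\mathbb N$, and we need disjoint sets $U_0,U_1$ that meet every infinite c.e.\ set. List all pairs $(e,j)$ and let $m_0=0$. At step $s$ ask $\emptyset'$ whether $W_e$ has an element $a\ge m_s$, where $(e,j)$ is the $s$-th pair. If so, put one such $a$ into $U_j$ and let $m_{s+1}=a+1$; if not, $W_e$ is finite and $m_{s+1}=m_s$. The thresholds $m_s$ keep $U_0$ and $U_1$ disjoint.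

\subsection*{Two colors: why waiting fails} Let $C\le_T\emptyset'$ have two colors, fix a color $i$, and try to build $G\subseteq C_i$ so that $W_e^G$ is finite or meets $U_j$. The numbers that can be forced into $W^G_e$ form the set
\[
D=\{a:a\in W_e^E\text{ for some finite }E\subseteq C_i\}.
\]
If $D$ is finite, then $W_e^G\subseteq D$ is finite for all $G\subseteq C_i$. If $D$ is infinite, we want an element of $D$ in $U_j$. Now $D$ is only $\Sigma^0_2$: the oracle $\emptyset'$ enumerates it but cannot decide whether it has a large element, and each element may appear only after another requirement has put it into $U_{1-j}$. No priority arrangement repairs this. The set $U_0$ must be infinite, since it meets every interval $[m,\infty)$, so it has an infinite subset $A\le_T\emptyset'$. For the coloring with $C_1=A$ and the index $e$ with $W_e^G=G$ we get $D=A$, which misses $U_1$, and every infinite $G\subseteq C_1$ fails.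

So a color cannot be fixed in advance. We build $G_0\subseteq C_0$ and $G_1\subseteq C_1$ together and meet, for all indices $e_0,e_1$ and all targets $h(0),h(1)\in\{0,1\}$, the disjunction
\[
W_{e_i}^{G_i}\text{ is finite or meets }U_{h(i)},\quad\text{for $i=0$ or for $i=1$.}
\]
This suffices: if both $G_0$ and $G_1$ failed, the two failures would supply $e_0,h(0),e_1,h(1)$ violating it. The gain is that the disjunction can be prepared for without knowing $C$, by considering all partitions.

\begin{example}\label{ex:sums}
Let $W^G_{e_0}=W^G_{e_1}=\{x+y:x,y\in G,\ x<y\}$, and suppose that the numbers below $m$ have been used. Whatever $C$ is, two of the numbers $m,m+1,m+2$ have the same color, so one of the sums $2m+1,2m+2,2m+3$ can be forced into $W^{G_0}_{e_0}$ or $W^{G_1}_{e_1}$. We \emph{reserve} these three numbers at once: no other requirement will touch them. Then we wait for $\emptyset'$ to compute $C(m),C(m+1),C(m+2)$. If these colors are, say, $1,0,1$, we put $m+(m+2)=2m+2$ into $U_{h(1)}$, and every $G_1$ containing $m$ and $m+2$ has $W_{e_1}^{G_1}\cap U_{h(1)}\ne\emptyset$. How long the wait takes no longer matters.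
\end{example}

The construction must treat every candidate $\Phi_z^{\emptyset'}$ for $C$, including partial ones, for which the wait never ends and the reserved numbers stay unused. This is why $U_0,U_1$ come out $\Sigma^0_2$ and not $\Delta^0_2$, and this cannot be avoided: for the characteristic function $C$ of $U_0$, the part $C_1=U_0$ avoids $U_1$ and the part $C_0$ avoids $U_0$, so the conclusion of Theorem~\ref{thm:sets} fails for this $C$.

In Example~\ref{ex:sums} every partition of $\mathbb N$ into two parts forces a number $a\ge m$ on some side, and compactness then bounds the search. The other possibility is that some partition forces nothing.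

\begin{example}\label{ex:parity}
Let $W_{e_0}^G$ be the set of odd elements of $G$ and $W_{e_1}^G$ the set of even elements. For the partition into $X_0$, the even numbers, and $X_1$, the odd numbers, we have $W_{e_i}^G=\emptyset$ whenever $G\subseteq X_i$. We meet the disjunction with $i=0$ by promising to choose all future elements from the \emph{reservoir} $X_0$.
\end{example}

This second outcome raises two difficulties. First, the partition $(X_0,X_1)$ has nothing to do with $C$, and $X_0\cap C_0$ may be finite, so that $G_0$ cannot be continued. But then $X_0\subseteq^*C_1$, and inside $X_0$ only one color remains; we handle this by starting from a set of colors that no reservoir can reduce further. Second, later requirements must be prepared inside the new reservoir, so $\emptyset'$ has to answer $\Sigma^0_1$ questions about it, uniformly in a finite name for it. We therefore fix in advance a family of reservoirs that is closed under choosing such partitions and is coded by a single low set.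

\section{A low family of reservoirs}\label{sec:low}

\begin{lemma}\label{lem:low}
There is a low set $M$ such that the family $\mathcal S=\{M^{[n]}:n\in\mathbb N\}$ has the following properties.
\begin{enumerate}
\item If $X\in\mathcal S$, every nonempty $\Pi^0_1(X)$ class has a member in $\mathcal S$.
\item If $X\in\mathcal S$ and $Z\le_TX$, then $Z\in\mathcal S$. In particular $\mathbb N\in\mathcal S$.
\end{enumerate}
\end{lemma}

\begin{proof}
We let the $e$-th column of $M$ be a member of the $e$-th $\Pi^0_1$ class relative to the earlier columns whenever that class is nonempty, and we express this as a $\Pi^0_1$ condition on $M$. Let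
\[
T_e^Y=\{\rho\in2^{<\mathbb N}:\text{no initial segment of $\rho$ is in }W^Y_{e,|\rho|}\}.
\]
By \eqref{eq:use}, $T^Y_e$ is closed under initial segments, it is computable from $Y$ uniformly in $e$, and its set $[T_e^Y]$ of infinite paths consists of the $Z$ with no initial segment in $W_e^Y$. Put $M_{<e}=\{\langle n,x\rangle\in M:n<e\}$, and let $\mathcal Q$ be the class of all $M$ such that, for all $e$ and $t$,
\[
\text{if }T_e^{M_{<e}}\text{ has a string of length }t,\text{ then }M^{[e]}\upharpoonright t\in T_e^{M_{<e}}.
\]
For given $e,t$ this is decidable from $M$, so $\mathcal Q$ is a $\Pi^0_1$ class. It is nonempty: choose the columns in order, noting that $M_{<e}$ is determined by the columns before the $e$-th, and let $M^{[e]}$ be a path through $T_e^{M_{<e}}$ if this tree is infinite, an extension of one of its longest strings if it is finite and nonempty, and arbitrary if it is empty. By the Low Basis Theorem, $\mathcal Q$ has a low member $M$.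

(1) Let $X=M^{[n]}$ and let $P\neq\emptyset$ be the class of all $Z$ with no initial segment in $W_d^X$. By (F5) there is $e>n$ with $W_e^Y=W_d^{Y^{[n]}}$ for all $Y$. For $Y=M_{<e}$ we have $Y^{[n]}=X$, so $[T_e^{M_{<e}}]=P$. The tree has strings of every length, so $M^{[e]}$ is a path through it, and $M^{[e]}\in P\cap\mathcal S$.

(2) The class $\{Z\}$ is $\Pi^0_1(X)$.
\end{proof}

Fix such an $M$. Then $M\le_T\emptyset'$, and since $M'\le_T\emptyset'$, the oracle $\emptyset'$ decides $\Sigma^0_1(M)$ statements uniformly.

\section{Construction of $U_0$ and $U_1$}\label{sec:construction}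

The sets $U_0,U_1$ are built once, for all colorings and for all states that the later construction of the sets $G_i$ may reach. Such a state is described by finite data. A \emph{strategy} is a tuple
\[
\sigma=\bigl(z,\,I,\,(F_i)_{i\in I},\,n,\,(e_i)_{i\in I},\,h\bigr),
\]
where $z,n,e_i\in\mathbb N$, the set $I\subseteq\mathbb N$ is finite and nonempty, the $F_i\subseteq\mathbb N$ are finite, and $h\colon I\to\{0,1\}$. It guesses a coloring $\Phi_z^{\emptyset'}$, a set $I$ of colors, finite parts $F_i$ of the sets $G_i$, a reservoir $X=M^{[n]}$, and a disjunctive requirement given by $(e_i)_{i\in I}$ and $h$.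

For a strategy $\sigma$ and $m\in\mathbb N$ let $P_{\sigma,m}$ be the class of all partitions $(X_i)_{i\in I}$ of $X=M^{[n]}$ that force nothing at or above $m$:
\begin{equation}\label{eq:P}
a\notin W_{e_i}^{F_i\cup E}\quad\text{for all }i\in I,\text{ all finite }E\subseteq X_i,\text{ and all }a\ge m.
\end{equation}
We code $(X_i)_{i\in I}$ by the set $\{\langle i,x\rangle:i\in I,\ x\in X_i\}$. A set that does not code a partition of $X$, or violates \eqref{eq:P}, is seen to do so from $X$ and a finite initial segment, so $P_{\sigma,m}$ is a $\Pi^0_1(X)$ class. The coloring index $z$ plays no role in it. For $b\in\mathbb N$ consider the finite statement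
\begin{quote}
$(\ast)_b$: for every partition $(\tau_i)_{i\in I}$ of $X\cap[0,b)$ there are $i\in I$, $E\subseteq\tau_i$ and $a\ge m$ with $a\in W_{e_i,b}^{F_i\cup E}$.
\end{quote}

\begin{lemma}\label{lem:compact}
$P_{\sigma,m}=\emptyset$ if and only if $(\ast)_b$ holds for some $b$. Moreover, $\emptyset'$ decides uniformly in $\sigma$ and $m$ whether $P_{\sigma,m}=\emptyset$, and if so it finds the least such $b$.
\end{lemma}

\begin{proof}
Suppose $(\ast)_b$ holds and $(X_i)_{i\in I}$ is a partition of $X$. Applying $(\ast)_b$ to $\tau_i=X_i\cap[0,b)$ gives $i$, $E\subseteq X_i$ and $a\ge m$ with $a\in W_{e_i}^{F_i\cup E}$, so \eqref{eq:P} fails.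

Suppose $(\ast)_b$ fails for every $b$. Call a partition of $X\cap[0,b)$ \emph{good at level $b$} if it is a counterexample to $(\ast)_b$. A partition good at level $b+1$ restricts to one good at level $b$, because $W_{e_i,b}^{F_i\cup E}\subseteq W_{e_i,b+1}^{F_i\cup E}$. Each level is nonempty, and it is finite because $I$ is finite. By K\"onig's lemma there is a partition $(X_i)_{i\in I}$ of $X$ whose restriction to $[0,b)$ is good at level $b$ for every $b$. If $E\subseteq X_i$ is finite, $a\ge m$ and $a\in W_{e_i}^{F_i\cup E}$, take $b$ with $E\subseteq[0,b)$ and $a\in W_{e_i,b}^{F_i\cup E}$; then the restriction to $[0,b)$ is not good, a contradiction. So $(X_i)_{i\in I}\in P_{\sigma,m}$.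

Since $a\in W_{e_i,b}^{F_i\cup E}$ implies $a<b$, all quantifiers in $(\ast)_b$ are bounded, and $(\ast)_b$ is decidable from $M$ uniformly in $\sigma,m,b$. Hence ``$(\ast)_b$ holds for some $b$'' is a $\Sigma^0_1(M)$ statement, uniformly in $\sigma$ and $m$.
\end{proof}

Let $\sigma_0,\sigma_1,\dots$ be a computable list of all strategies.

\subsection*{Reserving} Let $m_0=0$. Given $m_s$, use $\emptyset'$ to decide whether $P_{\sigma_s,m_s}$ is empty. If it is not, leave $b_s$ undefined and put $m_{s+1}=m_s$. If it is, let $b_s$ be the least $b$ such that $(\ast)_b$ holds for $\sigma_s$ and $m_s$, and put $m_{s+1}=b_s$. Any number $a$ provided by $(\ast)_{b_s}$ satisfies $m_s\le a<b_s$. So $m_s<m_{s+1}$ in this case, and the interval $[m_s,m_{s+1})$ is reserved for $\sigma_s$. The sequence $(m_s)$ is nondecreasing, so the reserved intervals are pairwise disjoint.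

\subsection*{Acting} Let $\sigma_s=(z,I,(F_i),n,(e_i),h)$ and $X=M^{[n]}$. We say that $\sigma_s$ \emph{acts} if $b_s$ is defined and $\Phi_z^{\emptyset'}(x)$ converges to a value in $I$ for every $x\in X\cap[0,b_s)$. In that case apply $(\ast)_{b_s}$ to the partition $\tau_i=\{x\in X\cap[0,b_s):\Phi_z^{\emptyset'}(x)=i\}$, and let $(i_s,E_s,a_s)$ be the first triple that it provides, in a fixed effective ordering. Let $j_s=h(i_s)$ and define
\[
U_j=\{a_s:\sigma_s\text{ acts and }j_s=j\}\qquad(j=0,1).
\]

The map $s\mapsto(a_s,j_s)$ is partial computable in $\emptyset'$: compute $m_s$ and $b_s$, compute $X\cap[0,b_s)$ from $M\le_T\emptyset'$, wait for the finitely many values of $\Phi_z^{\emptyset'}$, and search. So $U_0$ and $U_1$ are c.e.\ in $\emptyset'$, that is, $\Sigma^0_2$. Since $a_s\in[m_s,m_{s+1})$, different strategies contribute different numbers, and each contributes to one side only. Hence $U_0\cap U_1=\emptyset$.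

\section{Building the set $G$}\label{sec:verification}

Fix $\ell\ge1$ and a total $C=\Phi_z^{\emptyset'}\colon\mathbb N\to\ell$, and let $C_i=C^{-1}(i)$. The sets $U_0,U_1$ are now fixed, and nothing in this section needs to be effective.

\subsection*{The colors that survive} Choose $I\subseteq\ell$ of least cardinality such that some infinite $X\in\mathcal S$ satisfies $X\subseteq^*\bigcup_{i\in I}C_i$. Such an $I$ exists, because $I=\ell$ and $X=\mathbb N$ qualify, and $I\ne\emptyset$ because $X$ is infinite. Removing finitely many elements keeps $X$ in $\mathcal S$ by Lemma~\ref{lem:low}(2), so we may fix an infinite $X^*\in\mathcal S$ with $X^*\subseteq\bigcup_{i\in I}C_i$. Then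
\begin{equation}\label{eq:survive}
Y\cap C_i\text{ is infinite for every infinite }Y\in\mathcal S\text{ with }Y\subseteq X^*\text{ and every }i\in I,
\end{equation}
since otherwise $Y\subseteq^*\bigcup_{i'\in I\setminus\{i\}}C_{i'}$, against the minimality of $|I|$.

\subsection*{Conditions} A \emph{condition} is a pair $(\vec F,X)$, where $\vec F=(F_i)_{i\in I}$, each $F_i\subseteq C_i$ is finite, $X\in\mathcal S$ is an infinite subset of $X^*$, and every element of $\bigcup_{i\in I}F_i$ is smaller than $\min X$. A condition $(\vec F',X')$ \emph{extends} $(\vec F,X)$ if $X'\subseteq X$ and $F_i\subseteq F_i'\subseteq F_i\cup X$ for all $i\in I$; this relation is transitive. A set $G$ is \emph{$i$-compatible} with $(\vec F,X)$ if $F_i\subseteq G\subseteq F_i\cup X$. If $G$ is $i$-compatible with an extension $(\vec F',X')$, then $F_i\subseteq G\subseteq F'_i\cup X'\subseteq F_i\cup X$, so $G$ is $i$-compatible with $(\vec F,X)$.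

Every $F_i$ can be enlarged. By \eqref{eq:survive} there is $x\in X\cap C_i$, and $x\notin F_i$ since $x\ge\min X$. Replacing $F_i$ by $F_i\cup\{x\}$ and $X$ by $X\setminus[0,x]$, which lies in $\mathcal S$, gives an extension.

\begin{lemma}\label{lem:force}
Let $(\vec F,X)$ be a condition, $(e_i)_{i\in I}\in\mathbb N^I$ and $h\colon I\to\{0,1\}$. There are an extension of $(\vec F,X)$ and a color $i\in I$ such that, for every $G$ that is $i$-compatible with the extension, $W_{e_i}^G$ is finite or meets $U_{h(i)}$.
\end{lemma}

\begin{proof}
Let $X=M^{[n]}$ and let $s$ be such that $\sigma_s=(z,I,\vec F,n,(e_i)_{i\in I},h)$.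

\emph{Case A: $P_{\sigma_s,m_s}\ne\emptyset$.} By Lemma~\ref{lem:low}(1) this $\Pi^0_1(X)$ class has a member $(X_i)_{i\in I}$ whose code is in $\mathcal S$, and by Lemma~\ref{lem:low}(2) every $X_i$ is in $\mathcal S$. Since $X$ is infinite and $I$ is finite, some $X_i$ is infinite; fix such an $i$. Then $(\vec F,X_i)$ is a condition extending $(\vec F,X)$. Let $G$ be $i$-compatible with it and let $a\in W_{e_i}^G$, say $a\in W_{e_i,u}^G$. Put $E=(G\setminus F_i)\cap[0,u)$, a finite subset of $X_i$. The sets $G$ and $F_i\cup E$ agree below $u$, so $a\in W_{e_i}^{F_i\cup E}$ by \eqref{eq:use}, and $a<m_s$ by \eqref{eq:P}. Thus $W_{e_i}^G\subseteq[0,m_s)$ is finite.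

\emph{Case B: $P_{\sigma_s,m_s}=\emptyset$.} Then $b=b_s$ is defined. Since $C=\Phi_z^{\emptyset'}$ is total and $X\subseteq X^*\subseteq\bigcup_{i\in I}C_i$, the strategy $\sigma_s$ acts, on the partition $\tau_i=X\cap C_i\cap[0,b)$. With $(i,E,a)=(i_s,E_s,a_s)$ we have
\[
E\subseteq X\cap C_i\cap[0,b),\qquad a\in W_{e_i,b}^{F_i\cup E},\qquad a\in U_{h(i)}.
\]
Replace $F_i$ by $F_i\cup E\subseteq C_i$ and $X$ by $X'=X\setminus[0,b)\in\mathcal S$, leaving the other finite sets unchanged. The elements of $E$ are below $b\le\min X'$, and the old elements are below $\min X\le\min X'$, so this is a condition, and it extends $(\vec F,X)$. If $G$ is $i$-compatible with it, then $F_i\cup E\subseteq G\subseteq F_i\cup E\cup X'$, so $G$ agrees with $F_i\cup E$ below $b$. By \eqref{eq:use}, $a\in W_{e_i}^G\cap U_{h(i)}$.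
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sets}]
The sets $U_0,U_1$ of Section~\ref{sec:construction} are disjoint and $\Sigma^0_2$. Given $C$, take $I$ and $X^*$ as above, and list the countably many pairs $((e_i)_{i\in I},h)\in\mathbb N^I\times\{0,1\}^I$. Start with the condition $d_0=((\emptyset)_{i\in I},X^*)$. To obtain $d_{t+1}$ from $d_t$, apply Lemma~\ref{lem:force} to $d_t$ and the $t$-th pair, and then extend further so as to add a new element to each $F_i$. For $i\in I$ let $G_i$ be the union of the sets $F_i$ of the conditions $d_t$. Then $G_i$ is an infinite subset of $C_i$. It is $i$-compatible with every $d_t$, because all later conditions extend $d_t$, and hence with every condition produced by Lemma~\ref{lem:force} along the way.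

Suppose that for every $i\in I$ some infinite $G_i$-c.e.\ set misses $U_0$ or $U_1$. Choose for each $i\in I$ an index $e_i$ and $h(i)\in\{0,1\}$ such that $W_{e_i}^{G_i}$ is infinite and disjoint from $U_{h(i)}$. At the step devoted to $((e_i)_{i\in I},h)$, Lemma~\ref{lem:force} gave a color $i\in I$ for which $W_{e_i}^{G_i}$ is finite or meets $U_{h(i)}$, a contradiction. So for some $i\in I$ every infinite $G_i$-c.e.\ set meets both $U_0$ and $U_1$, and $G=G_i$ is as required.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
The hypothesis $C\le_T\emptyset'$ is used only in Case~B, to ensure that $\sigma_s$ acts; the characteristic function of $U_0$, considered in Section~\ref{sec:idea}, shows that it cannot be dropped. The lowness of $M$ is used only to let $\emptyset'$ carry out the reserving and acting steps. The finiteness of the set of colors is used in K\"onig's lemma, in the choice of $I$, in the choice of an infinite $X_i$ in Case~A, and in listing the requirements. For the problem $Q$ of Theorem~\ref{thm:upper}(3) the argument does not start: the limit colors $c'\upharpoonright n$ used there are pairwise distinct, so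 no color class is infinite, and a solution has to reveal infinitely many different limits.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Gill} Kenneth Gill, \emph{Indivisibility and uniform computational strength}, arXiv:2312.03919 (2023).
\end{thebibliography}
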